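\title{Subspaces of $V_2^0$ with nonseparable dual}

\begin{abstract}
Let $V_2^0$ be the separable Banach space of square absolutely continuous functions on $[0,1]$ that vanish at $0$, with the quadratic variation norm. We construct a closed subspace of $V_2^0$ with nonseparable dual that contains no isomorph of $V_2^0$, and a norm-one complemented subspace $X_C$ with nonseparable dual that is not isomorphic to $V_2^0$. This answers two questions of Apatsidis, Argyros and Kanellopoulos in the negative. We also show that every complemented subspace of $V_2^0$ with nonseparable dual contains a complemented copy of $X_C$, hence an isomorph of $V_2^0$, and that every complemented subspace of $X_C$ with nonseparable dual is isomorphic to $X_C$.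
\end{abstract}

\section{The questions and the results}

Let $V_2$ be the Banach space of all functions $f:[0,1]\to\mathbb R$ with $f(0)=0$ and
\[
\|f\|=\sup\Big(\sum_{i=1}^n|f(t_i)-f(t_{i-1})|^2\Big)^{1/2}<\infty ,
\]
the supremum being taken over all partitions $0=t_0<t_1<\dots<t_n=1$. A function $f\in V_2$ is \emph{square absolutely continuous} if for every $\varepsilon>0$ there is $\delta>0$ such that $\sum_i|f(t_i)-f(t_{i-1})|^2<\varepsilon$ for every partition of mesh $\max_i(t_i-t_{i-1})<\delta$. These functions form the subspace $V_2^0$.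

The norm looks at all scales, while membership in $V_2^0$ is decided at small scales. For $f(t)=t$ the trivial partition gives $\|f\|=1$, and a partition of mesh $<\delta$ gives a sum $<\delta$, so $f\in V_2^0$; in contrast with total variation, refining a partition may decrease the sum. The indicator function of $[u,1]$, $0<u<1$, has norm $1$ and does not lie in $V_2^0$, but steep ramps that rise from $0$ to $1$ near $u$ do, and they also have norm $1$. Consequently the evaluation functionals $\delta_x(f)=f(x)$ satisfy $\|\delta_x-\delta_y\|=1$ on $V_2^0$ for $x\ne y$, and $(V_2^0)^*$ is nonseparable. The space $V_2^0$ itself is separable, being the closure of the piecewise affine functions (Lemma~\ref{lem:approx}).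

Throughout, \emph{subspace} means closed linear subspace, \emph{operator} means bounded linear operator, and a subspace is \emph{complemented} if it is the range of a bounded projection. If a Banach space $X$ contains an isomorph of $V_2^0$, then $X^*$ maps onto $(V_2^0)^*$ by the Hahn--Banach theorem, so $X^*$ is nonseparable. The following questions, posed in \cite{AAK}, ask for a converse inside $V_2^0$.

\begin{itemize}
\item[(Q1)] Does every subspace $X$ of $V_2^0$ with $X^*$ nonseparable contain an isomorph of $V_2^0$?
\item[(Q2)] Is every complemented subspace $X$ of $V_2^0$ with $X^*$ nonseparable isomorphic to $V_2^0$?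
\end{itemize}

There is a good reason to guess ``yes''. The evaluations span a dense subspace of $(V_2^0)^*$ (Theorem~\ref{thm:dual}), so if $X^*$ is nonseparable, uncountably many evaluations stay far apart on $X$. One expects to extract from them a Cantor set $C$ on which the functions of $X$ are rather free, and functions that are free on $C$ include all $G\circ\varphi$, where $G\in V_2^0$ and $\varphi$ is the Cantor function of $C$; the map $G\mapsto G\circ\varphi$ is an isometry. For (Q2) one would then hope that this copy of $V_2^0$ is complemented and finish with the decomposition method. Both steps fail: evaluations can be far apart on $X$ without the functions of $X$ being free enough, and no copy of $V_2^0$ that lives on a Cantor set is complemented there.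

For the first question, let $2^{<\omega}=\bigcup_n\{0,1\}^n$ be the binary tree, with root $\emptyset$, and write $si$ for the node $s$ followed by the digit $i$. Put $I_\emptyset=[0,1]$ and, given $I_s=[\ell_s,r_s]$, let $I_{s0}$ and $I_{s1}$ be the second and the fourth of the five equal subintervals of $I_s$. Let $Y$ be the set of all $f\in V_2^0$ such that, for every $s\in2^{<\omega}$,
\[
f \text{ is affine on } [\ell_s,\ell_{s0}],\ [r_{s0},\ell_{s1}],\ [r_{s1},r_s],\qquad\text{and}\qquad f(\ell_s)=f(r_s);
\]
see Figure~\ref{fig:Y}.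

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.15cm,y=1.1cm]
\draw (0,0)--(10,0);
\foreach \x/\y in {0/2,4/6,8/10,2/2.4,2.8/3.2,3.6/4,6/6.4,6.8/7.2,7.6/8}
  \draw[ultra thick] (\x,0)--(\y,0);
\foreach \x/\y/\z in {0/10/2.6,2/4/1.3,6/8/1.3,2.4/2.8/0.5,3.2/3.6/0.5,6.4/6.8/0.5,7.2/7.6/0.5}
  \draw (\x,0) .. controls (\x,\z) and (\y,\z) .. (\y,0);
\foreach \x in {0,2,2.4,2.8,3.2,3.6,4,6,6.4,6.8,7.2,7.6,8,10}
  \fill (\x,0) circle (1.6pt);
\node[below] at (0,-0.05) {$\ell_\emptyset$};
\node[below] at (2,-0.05) {$\ell_0$};
\node[below] at (4,-0.05) {$r_0$};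
\node[below] at (6,-0.05) {$\ell_1$};
\node[below] at (8,-0.05) {$r_1$};
\node[below] at (10,-0.05) {$r_\emptyset$};
\end{tikzpicture}
\caption{The first three levels of the intervals $I_s=[\ell_s,r_s]\subset[0,1]$. A function in $Y$ is affine on each thick segment and takes equal values at the two ends of each arc. The pattern repeats inside the four thin segments $I_{00},I_{01},I_{10},I_{11}$.}
\label{fig:Y}
\end{figure}

\begin{theorem}\label{thm:A}
$Y$ is a closed subspace of $V_2^0$ with nonseparable dual, and for every operator $S:V_2^0\to Y$ the range $S^*(Y^*)$ is separable. In particular, $Y$ contains no isomorph of $V_2^0$.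
\end{theorem}

For the second question, let $C\subset[0,1]$ be a Cantor set (compact, perfect, nowhere dense) with $0,1\in C$, and let
\[
X_C=\{f\in V_2^0:\ f\text{ is affine on each component of }[0,1]\setminus C\}.
\]
Up to isometry, $X_C$ does not depend on $C$, and it contains $V_2^0$ isometrically (Proposition~\ref{prop:XC}); so $X_C$ says nothing about (Q1).

\begin{theorem}\label{thm:B}
There are no operators $J:V_2^0\to X_C$ and $R:X_C\to V_2^0$ with $RJ=\mathrm{Id}_{V_2^0}$. Hence $V_2^0$ is not isomorphic to a complemented subspace of $X_C$, and $X_C$ is a norm-one complemented subspace of $V_2^0$ with nonseparable dual that is not isomorphic to $V_2^0$.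
\end{theorem}

Thus both questions have a negative answer. The last theorem, which is not needed for these answers, shows how much of the guess above survives.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(1)] For an operator $T:V_2^0\to V_2^0$, the range $T^*((V_2^0)^*)$ is nonseparable if and only if $\mathrm{Id}_{X_C}=RTJ$ for some operators $J:X_C\to V_2^0$ and $R:V_2^0\to X_C$.
\item[(2)] Every complemented subspace of $V_2^0$ with nonseparable dual contains a complemented copy of $X_C$, and hence an isomorph of $V_2^0$.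
\item[(3)] Every complemented subspace of $X_C$ with nonseparable dual is isomorphic to $X_C$.
\end{enumerate}
\end{theorem}

So (Q2) has a positive answer with $X_C$ in place of $V_2^0$, and (Q1) has a positive answer for complemented subspaces. Theorems~\ref{thm:A} and~\ref{thm:C}(2) together show that $Y$ is not complemented in $V_2^0$.

All three proofs rest on one device, developed in Section~\ref{sec:dual}: each functional $\psi$ on $V_2^0$ has an ``atom'' $\beta_u(\psi)$ at each point $u$, the atoms are square summable, and they account for all nonseparability. From now on $V=V_2$ and $V^0=V_2^0$.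

\section{Interpolation, ramps and trees}\label{sec:tools}

\subsection{Quadratic variation on subsets}
For $E\subset[0,1]$ and $f:E\to\mathbb R$ let $v_E(f)^2$ be the supremum of $\sum_i|f(t_i)-f(t_{i-1})|^2$ over finite chains $t_0<t_1<\dots<t_n$ in $E$; the intervals $[t_{i-1},t_i]$ are the \emph{steps} of the chain. Adding $0$ and $1$ to a chain only adds terms, so $\|f\|=v_{[0,1]}(f)$, and $|f(t)|\le\|f\|$ for $f\in V$. Three facts follow directly from the definition.
\begin{itemize}
\item[(E1)] $v_E(f)^2\le2\sup_E|f|\cdot\operatorname{Var}_E(f)$, where $\operatorname{Var}$ is the total variation.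
\item[(E2)] If $f_k\to f$ pointwise on $E$, then $v_E(f)\le\liminf_kv_E(f_k)$.
\item[(E3)] If $a_0<x_1<a_1<\dots<x_m<a_m$ in $E$ and $f(a_i)=0$ for all $i$, then $2\sum_if(x_i)^2\le v_E(f)^2$.
\end{itemize}
Functions in $V^0$ are continuous, since two points at distance $<\delta$ are consecutive in some partition of mesh $<\delta$. The subspace $V^0$ is closed in $V$ by the triangle inequality in $\ell_2$. An $L$-Lipschitz function vanishing at $0$ lies in $V^0$, since its sum over a partition of mesh $<\delta$ is at most $L^2\delta$.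

Let $K\subset[0,1]$ be closed with $0,1\in K$. The components of $[0,1]\setminus K$ are the \emph{gaps} of $K$. For $f$ defined at least on $K$, let $\Pi_Kf$ be the function on $[0,1]$ that equals $f$ on $K$ and is affine on the closure of each gap.

\begin{lemma}\label{lem:interp}
$v_{[0,1]}(\Pi_Kf)=v_K(f)$. In particular, $\|\Pi_Kf\|\le\|f\|$ for $f\in V$.
\end{lemma}

\begin{proof}
Take a chain from $0$ to $1$ with a point $t_i$ in a gap $(a,b)$ of $K$, and let $t_i$ vary in $[\max(a,t_{i-1}),\min(b,t_{i+1})]$. There $\Pi_Kf$ is affine, so the sum of squared increments is a convex function of $t_i$ and does not decrease when $t_i$ moves to a suitable endpoint. At that endpoint $t_i$ lies in $K$ or merges with a neighbor. Each move lowers the number of chain points outside $K$, so finitely many moves lead to a chain in $K$.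
\end{proof}

\begin{lemma}\label{lem:approx}
If $f\in V^0$, then $\|f-\Pi_Pf\|\to0$ as the mesh of the partition $P$ tends to $0$.
\end{lemma}

\begin{proof}
Let all sums for $f$ over partitions of mesh $<\delta$ be $<\varepsilon$, let $P$ have mesh $<\delta$, and put $h=f-\Pi_Pf$. The norm of $h$ involves coarse partitions, about which the hypothesis says nothing; since $h|_P=0$, they can be refined at the cost of a factor $2$. Indeed, if a step $[x,y]$ contains points of $P$, the first being $p$ and the last $p'$, then $|h(y)-h(x)|^2\le2|h(p)-h(x)|^2+2|h(y)-h(p')|^2$. Hence $\|h\|^2$ is at most twice the supremum of the sums for $h$ over partitions $P'\supset P$. For such $P'$ the sum for $f$ is $<\varepsilon$ because $P'$ has mesh $<\delta$. The sum for $\Pi_Pf$ over $P'$ is at most the sum for $f$ over $P$, because on a gap of $P$ the increments of $\Pi_Pf$ have one sign and $\sum a_j^2\le(\sum a_j)^2$ for $a_j\ge0$. So the sum for $h$ over $P'$ is at most $2\varepsilon+2\varepsilon$, and $\|h\|^2\le8\varepsilon$.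
\end{proof}

Thus Lipschitz functions are dense in $V^0$, and $V^0$ is separable, being the closure of the union of the finite-dimensional spaces $\Pi_P(V^0)$, $P=\{i/n:0\le i\le n\}$.

\begin{corollary}\label{cor:proj}
$\Pi_K$ is a norm-one projection of $V^0$ onto the space of all $f\in V^0$ that are affine on the gaps of $K$, and Lipschitz functions are dense in that space.
\end{corollary}

\begin{proof}
If $f|_K$ is $L$-Lipschitz, so is $\Pi_Kf$: its slope on each gap is at most $L$ in absolute value, and an interval $[x,y]$ that meets $K$ splits into a piece of a gap, an interval with endpoints in $K$, and a piece of a gap. So the contraction $\Pi_K$ maps a dense subset of $V^0$ into Lipschitz functions, and $V^0$ is closed.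
\end{proof}

The next lemma says that disjointly supported functions add like orthogonal vectors, as far as upper bounds go.

\begin{lemma}\label{lem:disjoint}
Let $f_1,\dots,f_m\in V$, and let $[a_j,b_j]$ be intervals with disjoint interiors such that $f_j$ vanishes off $(a_j,b_j)$. Then $\|\sum_jf_j\|^2\le2\sum_j\|f_j\|^2$.
\end{lemma}

\begin{proof}
Let $f=\sum f_j$ and fix a chain. A step inside $[a_j,b_j]$ is charged to $j$. Any other step $[x,y]$ contributes at most $2f(x)^2+2f(y)^2$; a nonzero term $2f(x)^2$ is charged to the $j$ with $x\in(a_j,b_j)$, and then $x$ is the last chain point in $[a_j,b_j]$; a nonzero term $2f(y)^2$ is charged in the same way, $y$ being the first chain point in its interval. If $s_1<\dots<s_r$ are the chain points in $[a_j,b_j]$, the charge to $j$ is at most twice $f_j(s_1)^2+\sum_i|f_j(s_{i+1})-f_j(s_i)|^2+f_j(s_r)^2$, which is the sum for $f_j$ along $a_j,s_1,\dots,s_r,b_j$.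
\end{proof}

\begin{lemma}\label{lem:comp}
If $\varphi:[0,1]\to[0,1]$ is continuous, nondecreasing and onto, then $G\mapsto G\circ\varphi$ is an isometric embedding of $V^0$ into $V^0$.
\end{lemma}

\begin{proof}
After deleting repetitions, $\varphi$ maps a partition to a partition, and every partition is the image of a chain of preimages; so $\|G\circ\varphi\|=\|G\|$. By uniform continuity, partitions of small mesh go to partitions of small mesh.
\end{proof}

For $0\le p<q\le1$ the \emph{ramp} $g_{p,q}$ is $0$ on $[0,p]$, affine on its \emph{rise} $[p,q]$, and $1$ on $[q,1]$. By Lemma~\ref{lem:interp}, $\|g_{p,q}\|=1$, and $\|g_{p,q}-g_{p',q'}\|=\sqrt2$ if $q\le p'$; the latter function vanishes off $(p,q')$. If $q<u<p'$ it is a \emph{bump at $u$}: it equals $1$ at $u$, and it \emph{shrinks to $u$} when $p,q'\to u$.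

\subsection{Trees and uncountable families}
For $s,t\in2^{<\omega}$ and $\sigma\in2^\omega=\{0,1\}^{\mathbb N}$ we write $|s|$ for the length of $s$, $s\sqsubseteq t$ or $s\sqsubseteq\sigma$ for ``is an initial segment of'', $\sigma|n$ for the initial segment of length $n$, and $\sigma\wedge\tau$ for the longest common initial segment of $\sigma\ne\tau$. Digits are numbered from $1$. The sets $\{0,1\}^N$ and $2^\omega$ carry the lexicographic order. A \emph{tree embedding} is a map $e:2^{<\omega}\to2^{<\omega}$ with $e(s)i\sqsubseteq e(si)$ for all $s$ and $i\in\{0,1\}$. Then $|e(s)|\ge|s|$, $s\sqsubseteq t$ implies $e(s)\sqsubseteq e(t)$, and a composition of tree embeddings is one, since $w(e(s))i\sqsubseteq w(e(s)i)\sqsubseteq w(e(si))$.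

\begin{lemma}\label{lem:orient}
If every node of $2^{<\omega}$ is labeled $+$ or $-$, there is a tree embedding all of whose values carry the same label.
\end{lemma}

\begin{proof}
If every node has an extension labeled $+$, let $e(\emptyset)$ be a $+$ node and $e(si)$ a $+$ extension of $e(s)i$. Otherwise all extensions of some $s_0$ are labeled $-$; let $e(s)=s_0s$.
\end{proof}

\begin{lemma}\label{lem:cond}
Let $U$ be an uncountable set and $z:U\to\mathbb R^d$. For all but countably many $u\in U$, every neighborhood of $z(u)$ contains $z(v)$ for uncountably many $v\in U$.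
\end{lemma}

\begin{proof}
An exceptional $u$ lies in $z^{-1}(O)$ for some $O$ in a fixed countable base with $z^{-1}(O)$ countable.
\end{proof}

For $\tau\in2^\omega$ put $d_\tau=\sum_{k\ge1}\tau_k2^{-k}$; the map $\tau\mapsto d_\tau$ is nondecreasing and onto $[0,1]$.

\begin{lemma}\label{lem:cantorfn}
Let $\tau\mapsto a_\tau$ be a strictly increasing map from $2^\omega$ to $[0,1]$, and let $\varphi(x)=\sup\{d_\tau:a_\tau\le x\}$, with $\sup\emptyset=0$. Then $\varphi:[0,1]\to[0,1]$ is continuous, nondecreasing and onto, $\varphi(a_\tau)=d_\tau$, and $\varphi$ is constant on every interval that contains no $a_\tau$.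
\end{lemma}

\begin{proof}
Monotonicity, the identity $\varphi(a_\tau)=d_\tau$ and the last claim are read off from the definition. So $\varphi$ is onto, and a monotone onto map has no jumps.
\end{proof}

\section{Atoms of functionals and of operators}\label{sec:dual}

\subsection{The atom of a functional at a point}
A bump shrinking to $u$ is eventually annihilated by $\delta_x$ for $x\neq u$, while $\delta_u$ always gives it the value $1$. So shrinking bumps read off the coefficient of $\delta_u$ in a finite combination of evaluations. The same reading makes sense for every functional.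

\begin{lemma}\label{lem:beta}
Let $\psi\in(V^0)^*$ and $u\in(0,1)$. The limits
\[
\psi(u^-)=\lim_{p<q<u,\ p\to u}\psi(g_{p,q}),\qquad\psi(u^+)=\lim_{u<p<q,\ q\to u}\psi(g_{p,q})
\]
exist. The number $\beta_u(\psi)=\psi(u^-)-\psi(u^+)$ is the limit of $\psi(b)$ along bumps $b$ shrinking to $u$; it is linear in $\psi$; $\beta_u(\delta_x)$ is $1$ if $x=u$ and $0$ otherwise; and $\sum_{u\in(0,1)}\beta_u(\psi)^2\le4\|\psi\|^2$.
\end{lemma}

\begin{proof}
Suppose the left limit does not exist. Then there is $\varepsilon>0$ such that for every $r<u$ two ramps with rises in $(r,u)$ have $\psi$-values at least $2\varepsilon$ apart. Take a third ramp whose rise lies between theirs and $u$; its value differs by at least $\varepsilon$ from one of the two. The difference $e$ of these two ramps has $\|e\|=\sqrt2$, $|\psi(e)|\ge\varepsilon$ and compact support in $(r,u)$. Letting the next $r$ be the right end of this support, we obtain disjointly supported $e_1,e_2,\dots$, and Lemma~\ref{lem:disjoint} gives, for suitable signs, $n\varepsilon\le\psi(\sum_{k\le n}\pm e_k)\le2\sqrt n\,\|\psi\|$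 for all $n$, which is absurd. The right limit is handled by the mirror-image argument. The description by bumps, linearity and the values $\beta_u(\delta_x)$ follow from the definitions. Finally, let $u_1,\dots,u_m$ be distinct, $\beta_k=\beta_{u_k}(\psi)$, and let $b_k$ be disjointly supported bumps at $u_k$. Lemma~\ref{lem:disjoint} gives $\sum_k\beta_k\psi(b_k)\le2\|\psi\|(\sum_k\beta_k^2)^{1/2}$, and the left side tends to $\sum_k\beta_k^2$ as the bumps shrink.
\end{proof}

So $\beta:\psi\mapsto(\beta_u(\psi))_u$ is an operator of norm at most $2$ from $(V^0)^*$ to the nonseparable Hilbert space $\ell_2((0,1))$, and each $\psi$ has only countably many nonzero atoms.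

\subsection{Evaluations span the dual}

\begin{lemma}\label{lem:weak}
A bounded sequence in $V^0$ that converges pointwise to $0$ is weakly null.
\end{lemma}

\begin{proof}
Otherwise, after normalizing and passing to a subsequence, $\|f_k\|\le1$, $f_k\to0$ pointwise and $\psi(f_k)\ge\varepsilon>0$ for some $\psi$. Functionals on $C[0,1]$ are finite signed measures, so $(f_k)$ is weakly null in $C[0,1]$ by dominated convergence. By Mazur's theorem (a convex set has the same weak and norm closure) some convex combinations of the $f_k$ have arbitrarily small supremum norm. Thus for each $\gamma>0$ there is $f\in V^0$ with $\|f\|\le1$, $\psi(f)\ge\varepsilon$ and $\|f\|_\infty\le\gamma$.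

We want $n$ such functions whose sum has norm $O(\sqrt n)$. Their supports need not be disjoint, so Lemma~\ref{lem:disjoint} does not apply; instead we make them live at separated \emph{scales}. Put $P_0=\{0,1\}$. Given the partition $P_{k-1}$, pick $f$ as above with $\gamma=\gamma_k$ satisfying $2^k\cdot2|P_{k-1}|\cdot4\gamma_k^2\le1$. By Lemma~\ref{lem:approx} there is a partition $P_k\supset P_{k-1}$, of mesh at most one quarter of the shortest gap of $P_{k-1}$, such that $h_k=\Pi_{P_k}f$ has $\psi(h_k)\ge\varepsilon/2$. Also $\|h_k\|\le1$ and $\|h_k\|_\infty\le\gamma_k$. We show $\|\sum_{k\le n}h_k\|^2\le18n$, which contradicts $\psi(\sum_{k\le n}h_k)\ge n\varepsilon/2$ for large $n$.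

The sum is affine on the gaps of $P_n$, so by Lemma~\ref{lem:interp} it suffices to consider a chain in $P_n$. For a step $\Delta=[x,y]$ write $h(\Delta)=h(y)-h(x)$ and let $\kappa(\Delta)=\min\{k\ge0:\Delta\cap P_k\ne\emptyset\}\le n$ be its scale. The weights $2^{-|k-\kappa(\Delta)|}$ sum over $k$ to at most $3$, so by the Cauchy--Schwarz inequality
\[
\Big|\sum_{k\le n}h_k(\Delta)\Big|^2\le3\sum_{k\le n}2^{|k-\kappa(\Delta)|}h_k(\Delta)^2 .
\]
Fix $k$ and sum $2^{|k-\kappa(\Delta)|}h_k(\Delta)^2$ over the steps $\Delta$.

\emph{Steps with $\kappa(\Delta)=k+m$, $m\ge1$.} Such a step lies in a gap $I$ of $P_k$, on which $h_k$ is affine, and in a gap of $P_{k+m-1}$, so $|\Delta|\le4^{-(m-1)}|I|$. The steps of this kind inside $I$ give $h_k(I)^2\sum(|\Delta|/|I|)^2\le4^{-(m-1)}h_k(I)^2$. As $\sum_{m\ge1}2^m4^{-(m-1)}=4$, the total is at most $4\sum_Ih_k(I)^2\le4$.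

\emph{Steps with $\kappa(\Delta)=k$} contribute at most $\|h_k\|^2\le1$.

\emph{Steps with $\kappa(\Delta)<k$} meet $P_{k-1}$, so there are at most $2|P_{k-1}|$ of them; each has weight at most $2^k$ and $|h_k(\Delta)|\le2\gamma_k$. The total is at most $1$ by the choice of $\gamma_k$.

Summing over $k\le n$ gives the bound $3\cdot6\,n$.
\end{proof}

\begin{theorem}\label{thm:dual}
$(V^0)^*$ is the norm-closed linear span of $\{\delta_x:x\in(0,1]\}$.
\end{theorem}

\begin{proof}
Let $D$ be this closed span and suppose $d=\operatorname{dist}(\psi,D)>0$. Let $E\subset[0,1]$ be countable and dense, containing $0$, $1$ and all $u$ with $\beta_u(\psi)\ne0$, and let $P_1\subset P_2\subset\cdots$ be partitions with union $E$. Since $\Pi_{P_k}f$ depends linearly on the finitely many values $f|_{P_k}$, we have $\Pi_{P_k}^*\psi\in D$. So there are $f_k$ with $\|f_k\|\le1$ such that $h_k=f_k-\Pi_{P_k}f_k$ satisfies $\psi(h_k)\ge d/2$. Moreover $\|h_k\|\le2$, and $h_k(q)=0$ for each $q\in E$ and all large $k$.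

If $(h_k)$ tended to $0$ everywhere, Lemma~\ref{lem:weak} would end the proof. It may instead concentrate at points outside $E$; there $\psi$ has no atom, so the concentration can be subtracted with bumps that $\psi$ does not see.

Let $w_k(t)=v_{[0,t]}(h_k)^2$. It is nondecreasing, bounded by $4$, and $|h_k(t)-h_k(s)|^2\le|w_k(t)-w_k(s)|$. By Helly's selection theorem (a uniformly bounded sequence of monotone functions has a pointwise convergent subsequence) we may assume $w_k\to w$ pointwise, and by a diagonal argument that $(h_k)$ converges at the countably many discontinuities of $w$. If $w$ is continuous at $t$, then $\limsup_k|h_k(t)|\le|w(t)-w(q)|^{1/2}$ for all $q\in E$, and $q\to t$ gives $h_k(t)\to0$. So $h_k\to h$ pointwise, where $\{h\ne0\}=\{u_1,u_2,\dots\}$ is a finite or countable subset of $(0,1)\setminus E$. By (E2) and (E3), with points of $E$ interlaced, $\sum_ih(u_i)^2\le2$.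

For each $k$ choose disjointly supported bumps $b_{i,k}$ at $u_i$, $i\le k$, with supports in $(u_i-\frac1k,u_i+\frac1k)$ and $|\psi(b_{i,k})|\le k^{-2}$; this is possible because $\beta_{u_i}(\psi)=0$. Let $\omega_k=\sum_{i\le k}h(u_i)b_{i,k}$. Then $\|\omega_k\|^2\le8$ by Lemma~\ref{lem:disjoint}, and $|\psi(\omega_k)|\le\sqrt2/k$. Also $\omega_k\to h$ pointwise. Indeed $\omega_k(u_i)=h(u_i)$ for $k\ge i$. If $x$ is not one of the $u_i$, then for each $k$ at most one $b_{i,k}(x)$ is nonzero, each $i$ occurs for finitely many $k$ only, and $h(u_i)\to0$ if there are infinitely many $u_i$; so $\omega_k(x)\to0$. Now $(h_k-\omega_k)$ is bounded and pointwise null with $\liminf\psi(h_k-\omega_k)\ge d/2$, contrary to Lemma~\ref{lem:weak}.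
\end{proof}

The atoms determine a functional up to a separable subspace. Let $W\subset(V^0)^*$ be the closed span of $\delta_1$ and the functionals $f\mapsto\int_0^tf$, $t\in[0,1]$. Since $|\int_s^tf|\le|t-s|\,\|f\|$, these depend norm-continuously on $t$, and $W$ is separable.

\begin{lemma}\label{lem:W}
$\operatorname{dist}(\psi,W)\le\|\beta(\psi)\|_{\ell_2}$ for every $\psi\in(V^0)^*$.
\end{lemma}

\begin{proof}
Both sides are continuous in $\psi$ and unchanged by adding a multiple of $\delta_1$, so by Theorem~\ref{thm:dual} we may take $\psi=\sum_ic_i\delta_{x_i}$ with distinct $x_i\in(0,1)$; then $\|\beta(\psi)\|=(\sum c_i^2)^{1/2}$. Choose $\theta>0$ with the intervals $[x_i-\theta,x_i]\subset[0,1]$ disjoint, and let $\chi(f)=\sum_ic_i\theta^{-1}\int_{x_i-\theta}^{x_i}f$, so $\chi\in W$. For continuous $f$ the $i$-th average is $f(y_i)$ with $y_i\in[x_i-\theta,x_i]$, whence $|(\psi-\chi)(f)|\le\sum_i|c_i||f(x_i)-f(y_i)|\le(\sum c_i^2)^{1/2}\|f\|$.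
\end{proof}

\begin{remark}
Narrow bumps have small integrals and vanish at $1$, so $\beta$ vanishes on $W$ and $\|\beta(\psi)\|\le2\operatorname{dist}(\psi,W)$. The range of $\beta$ is therefore closed, and it contains the unit vectors $\beta(\delta_u)$. Thus $(V^0)^*/W$ is isomorphic to $\ell_2((0,1))$.
\end{remark}

\subsection{The kernel of an operator}
For an operator $T:V^0\to V^0$ define
\[
b_u(x)=\beta_u(T^*\delta_x),\qquad u\in(0,1),\ x\in[0,1].
\]
This is the limit of $(Tb)(x)$ along bumps $b$ shrinking to $u$; one may think of $b_u$ as the image under $T$ of the indicator of $\{u\}$. By Lemma~\ref{lem:beta},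
\begin{equation}\label{eq:row}
\sum_ub_u(x)^2\le4\|T\|^2\quad\text{for each }x,
\end{equation}
so for each $x$ only countably many $b_u(x)$ are nonzero. For example, if $Tf=f\circ\varphi$ as in Lemma~\ref{lem:comp}, then $b_u$ is the indicator of $\varphi^{-1}(u)$; if $Tf(x)=\int_0^xf$, then $T^*\delta_x\in W$ and all $b_u$ vanish.

\begin{proposition}\label{prop:kernel}
If $T^*((V^0)^*)$ is nonseparable, then $b_u\not\equiv0$ for uncountably many $u$.
\end{proposition}

\begin{proof}
Suppose $b_u\equiv0$ off a countable set $U_0$, and put $\psi_x=T^*\delta_x$. The vectors $\beta(\psi_x)$ lie in the separable space $\ell_2(U_0)$; choose $x_n$ with $\{\beta(\psi_{x_n})\}$ dense among them. Lemma~\ref{lem:W} applied to $\psi_x-\psi_{x_n}$ shows that every $\psi_x$ lies in the closed span of $W$ and the $\psi_{x_n}$. By Theorem~\ref{thm:dual} so does all of $T^*((V^0)^*)$.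
\end{proof}

\begin{lemma}\label{lem:select}
Let $E\subset[0,1]$, and suppose that for uncountably many $u$ there is $x\in E$ with $b_u(x)\ne0$. After possibly replacing $T$ by $-T$, there are $\varepsilon>0$, an uncountable set $U\subset(0,1)$ and an injective map $u\mapsto x_u\in E$ on $U$ with $b_u(x_u)\ge\varepsilon$.
\end{lemma}

\begin{proof}
Choose $x_u\in E$ with $b_u(x_u)\neq0$. One sign and one bound $|b_u(x_u)|\ge\varepsilon$ serve uncountably many $u$. By \eqref{eq:row} the map $u\mapsto x_u$ is finite-to-one on these, so it has uncountably many values; keep one $u$ for each value.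
\end{proof}

\section{A subspace without a copy of $V_2^0$}\label{sec:A}

\subsection{The space $Y$ and its dual}
For $\sigma\in2^\omega$ let $t_\sigma$ be the unique point of $\bigcap_nI_{\sigma|n}$, and put $C_0=\{t_\sigma\}$, $\Gamma_0=\{\ell_s,r_s:s\in2^{<\omega}\}$. The map $\sigma\mapsto t_\sigma$ is strictly increasing. A point $x\notin C_0$ lies in $I_s$ for a longest $s$, hence in one of the intervals $[\ell_s,\ell_{s0}]$, $[r_{s0},\ell_{s1}]$, $[r_{s1},r_s]$, which in this section we call \emph{links}. The interior of a link contains no point of $C_0\cup\Gamma_0$, because every such point interior to $I_s$ lies in $I_{s0}\cup I_{s1}$.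

The conditions defining $Y$ are preserved under pointwise limits, so $Y$ is closed. For $s\ne\emptyset$ let $f_s$ be the difference of two ramps whose rises are the two links adjacent to $I_s$. It equals $1$ on $I_s$, vanishes at the points of $C_0\cup\Gamma_0$ outside $I_s$, is affine on all links, and has norm $\sqrt2$. Its values at $\ell_t$ and $r_t$ are both $1$ if $s\sqsubseteq t$ and both $0$ otherwise, so $f_s\in Y$. If $\sigma\ne\tau$ and $s=\sigma|n\ne\tau|n$, then $f_s(t_\sigma)-f_s(t_\tau)=1$, so $\|\delta_{t_\sigma}-\delta_{t_\tau}\|_{Y^*}\ge1/\sqrt2$ and $Y^*$ is nonseparable. The last assertion of Theorem~\ref{thm:A} follows from the one on $S^*(Y^*)$: the adjoint of an isomorphic embedding $S:V^0\to Y$ maps onto the nonseparable space $(V^0)^*$.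

\begin{remark}
Both conditions in the definition of $Y$ are needed. Without $f(\ell_s)=f(r_s)$, the space contains all $G\circ\varphi$ with $\varphi$ from Lemma~\ref{lem:cantorfn} for $a_\sigma=t_\sigma$, since $\varphi$ is constant on links. Without affinity, fix a link $[a,b]$ with midpoint $m$ and let $\kappa$ be $0$ off $[a,b]$, $1$ at $m$, and affine on $[a,m]$ and $[m,b]$. Then $G\circ\kappa$ vanishes on $\Gamma_0$ and $\|G\|\le\|G\circ\kappa\|\le\sqrt3\|G\|$ (count the steps left of $m$, right of $m$, and the one across $m$); it lies in $V^0$ by density of Lipschitz functions.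
\end{remark}

\subsection{A square function that $Y$ controls and $V^0$ does not}
For $N\ge1$, $z:\{0,1\}^N\to\mathbb R$ and $|\rho|\le N$ let $m_\rho(z)$ be the average of $z$ over the leaves extending $\rho$, and put
\[
\Sigma(z)=\Big(\sum_{|\rho|<N}|m_{\rho0}(z)-m_{\rho1}(z)|^2\Big)^{1/2}.
\]
This is a seminorm that vanishes on constants and satisfies $\Sigma(z)\le2\cdot2^{N/2}\max|z|$. It is unchanged when $z$ is composed with the map that complements all digits, since this map sends the leaves extending $\rho i$ to those extending $\bar\rho\,(1-i)$, where $\bar\rho$ is the complement of $\rho$.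

Let $v(z)$ be the quadratic variation of $z$ along the lexicographic order; by Lemma~\ref{lem:interp} it is the least norm of a function in $V^0$ that takes the values $z$, up to an additive constant, at $2^N$ increasing points. Each level of $\Sigma$ is controlled by $v$: for $|\rho|=k$, the difference $m_{\rho0}-m_{\rho1}$ is the average over $\pi\in\{0,1\}^{N-k-1}$ of $z_{\rho0\pi}-z_{\rho1\pi}$, and for fixed $\pi$ these are increments over disjoint steps, so by convexity $\sum_{|\rho|=k}|m_{\rho0}-m_{\rho1}|^2\le v(z)^2$. But a chain that compares two blocks of leaves in one step cannot also walk inside them, so different levels need different chains, and this argument gives only $\Sigma(z)^2\le Nv(z)^2$. In $Y$ a chain can enter $I_s$ at $\ell_s$, walk inside, and leave at $r_s$ with the value it came with; one chain then sees all levels.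

\begin{example}\label{ex:N2}
Let $N=2$, $F\in Y$, and $z_\rho=F(t_{\sigma_\rho})$ with $\rho\sqsubseteq\sigma_\rho$ for $|\rho|=2$. Put $y_s=F(\ell_s)=F(r_s)$ for $|s|\le1$. Along the chain
\[
\ell_\emptyset<\ell_0<t_{\sigma_{00}}<t_{\sigma_{01}}<r_0<\ell_1<t_{\sigma_{10}}<t_{\sigma_{11}}<r_1<r_\emptyset
\]
the function $F$ takes the values $y_\emptyset,y_0,z_{00},z_{01},y_0,y_1,z_{10},z_{11},y_1,y_\emptyset$. Steps number $1,2,4,6,8,9$ realize, up to sign, the six edge differences $d_i=y_i-y_\emptyset$ and $d_{ij}=z_{ij}-y_i$, so their sum of squares $\mathcal E$ is at most $\|F\|^2$. Now $|z_{i0}-z_{i1}|^2\le2d_{i0}^2+2d_{i1}^2$, and $m_0-m_1=d_0-d_1+\frac12(d_{00}+d_{01})-\frac12(d_{10}+d_{11})$ has square at most $3\mathcal E$. So $\Sigma(z)^2\le5\|F\|^2$. The deeper edges enter $m_0-m_1$ with smaller weights, and this is why the constant stays bounded as $N$ grows.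
\end{example}

\begin{lemma}\label{lem:energy}
Let $w$ be a tree embedding, $N\ge1$, and let $\sigma_\rho\in2^\omega$, $\rho\in\{0,1\}^N$, satisfy $w(\rho)i\sqsubseteq\sigma_{\rho i}$ for $|\rho|=N-1$. If $F\in Y$ and $z_\rho=F(t_{\sigma_\rho})$, then $\Sigma(z)^2\le24\|F\|^2$.
\end{lemma}

\begin{proof}
Attach to a node $\rho$ with $|\rho|<N$ the points $\ell_{w(\rho)},r_{w(\rho)}$ and the value $y_\rho=F(\ell_{w(\rho)})=F(r_{w(\rho)})$; attach to a leaf $\rho$ the point $t_{\sigma_\rho}$, which serves as its left and right point, and the value $y_\rho=z_\rho$. The points attached to extensions of $\rho i$ lie in $I_{w(\rho)i}$, and $\ell_{w(\rho)}<I_{w(\rho)0}<I_{w(\rho)1}<r_{w(\rho)}$. Hence among the points attached to extensions of $\rho$, the left point of $\rho$ comes first and its right point last; and in the chain of all points, $\ell_{w(\rho)}$ is followed immediately by the left point of $\rho0$, and $r_{w(\rho)}$ is preceded immediately by the right point of $\rho1$. These steps are all different, so with $d_{\rho i}=y_{\rho i}-y_\rho$,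
\[
\mathcal E:=\sum_{|\rho|<N}\sum_{i=0,1}d_{\rho i}^2\le\|F\|^2 .
\]
Write $z$ at a leaf extending $\rho i$ as $y_\rho$ plus the sum of the $d$'s along the path. A fraction $2^{-(k-1)}$ of these paths passes through a given node $\rho\pi$ with $|\pi|=k$, $\pi_1=i$. Therefore
\[
m_{\rho0}-m_{\rho1}=\sum_{k=1}^{N-|\rho|}2^{-(k-1)}\sum_{|\pi|=k}(-1)^{\pi_1}d_{\rho\pi}.
\]
The $k$-th term is at most $2\cdot2^{-k/2}D_k(\rho)$ in absolute value, where $D_k(\rho)^2=\sum_{|\pi|=k}d_{\rho\pi}^2$. With $\mu=\sum_{k\ge1}2^{-k/2}=1+\sqrt2$, the Cauchy--Schwarz inequality gives $|m_{\rho0}-m_{\rho1}|^2\le4\mu\sum_k2^{-k/2}D_k(\rho)^2$. A node has at most one ancestor at distance $k$, so $\sum_\rho D_k(\rho)^2\le\mathcal E$ and $\Sigma(z)^2\le4\mu^2\mathcal E\le24\|F\|^2$.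
\end{proof}

We now need sequences with $v$ bounded and $\Sigma$ unbounded. The linear sequence $i/2^N$ fails: at level $k$ the differences are $2^{-k-1}$, and $\Sigma^2<\frac12$. For each level to contribute a constant, the differences at level $k$ must be of order $2^{-k/2}$. This is the behavior of a function that is exactly $\frac12$-H\"older at every scale, and a $\frac12$-H\"older bound also keeps $v$ bounded.

\begin{lemma}\label{lem:test}
Let $N\ge1$, $M=2^N$, and identify $i\in\{1,\dots,M\}$ with the $i$-th element of $\{0,1\}^N$. There are reals $G_1=0,G_2,\dots,G_M$ with $|G_i-G_j|^2\le27|i-j|/M$ and $\Sigma(G)^2\ge(N-1)/8$.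
\end{lemma}

\begin{proof}
Let $\Lambda(t)=\operatorname{dist}(t,\mathbb Z)$ and $h(t)=\sum_{n=0}^{N-1}2^{-n/2}\Lambda(2^nt)$. If $2^{-m-1}<|t-t'|\le2^{-m}$ with $m\ge0$, then $|\Lambda(a)-\Lambda(b)|\le\min(|a-b|,\frac12)$ and $\sum_{j\ge0}2^{-j/2}=2+\sqrt2$ give
\[
|h(t)-h(t')|\le\sum_{n\le m}2^{n/2}|t-t'|+\frac12\sum_{n>m}2^{-n/2}\le(2+\sqrt2)\Big(2^{m/2}|t-t'|+\tfrac12\,2^{-(m+1)/2}\Big).
\]
The last bracket is at most $\frac32|t-t'|^{1/2}$, so $|h(t)-h(t')|^2\le27|t-t'|$. Put $\tau_i=(i-\frac12)/M$ and $G_i=h(\tau_i)-h(\tau_1)$.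

Let $|\rho|=k$ with $1\le k<N$. The leaves extending $\rho$ correspond to the $\tau_i$ in the dyadic interval $H_\rho$ of length $2^{-k}$ with left end $\sum_j\rho_j2^{-j}$, and those extending $\rho1$ are obtained from those extending $\rho0$ both by the shift by $2^{-k-1}$ and by reflection in the center of $H_\rho$. The contribution of $\Lambda(2^n\,\cdot)$ to $m_{\rho1}-m_{\rho0}$ is $0$ for $n>k$, since the shift is a multiple of the period $2^{-n}$; it is $0$ for $n=k$, by symmetry under the reflection; and it is $(-1)^{\rho_{n+1}}2^n2^{-k-1}$ for $n<k$, since $\Lambda(2^n\,\cdot)$ is affine on $H_\rho$ with slope $(-1)^{\rho_{n+1}}2^n$. The signs $(-1)^{\rho_{n+1}}$, $n<k$, are orthogonal on $\{0,1\}^k$, so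
\[
\sum_{|\rho|=k}|m_{\rho0}-m_{\rho1}|^2=4^{-k-1}\sum_{|\rho|=k}\Big|\sum_{n<k}2^{n/2}(-1)^{\rho_{n+1}}\Big|^2=4^{-k-1}2^k(2^k-1)\ge\frac18 .
\]
Sum over $k=1,\dots,N-1$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:A}}
Suppose that $S:V^0\to Y$ has $S^*(Y^*)$ nonseparable. We show that $S$ transports the sequence $G$, up to a factor bounded below, to the leaves of a tree as in Lemma~\ref{lem:energy}.

Regard $S$ as an operator into $V^0$; by the Hahn--Banach theorem its adjoint has the same range. By Proposition~\ref{prop:kernel}, $b_u\not\equiv0$ for uncountably many $u$. On $Y$, evaluation at a point of a link is a convex combination of the evaluations at its endpoints, so for these $u$ some $x\in\Gamma_0\cup C_0$ has $b_u(x)\ne0$. As $\Gamma_0$ is countable, \eqref{eq:row} allows $x\in\Gamma_0$ for only countably many $u$. By Lemma~\ref{lem:select} with $E=C_0$, after replacing $S$ by $-S$ if necessary, there are $\varepsilon>0$, an uncountable $U$, and an injective map $u\mapsto\sigma_u\in2^\omega$ with $b_u(t_{\sigma_u})\ge\varepsilon$. Fix $N\ge1$ and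 $0<\eta\le\varepsilon/2$.

\emph{Step 1: images of ramps are step functions.} For $u\in U$ let $\psi_u=S^*\delta_{t_{\sigma_u}}$, so $\psi_u(u^-)-\psi_u(u^+)\ge\varepsilon$. By Lemma~\ref{lem:beta} there is $k\in\mathbb N$ such that $\psi_u$ takes values within $\eta/2$ of $\psi_u(u^-)$ on ramps with rise in $(u-\frac1k,u)$, and within $\eta/2$ of $\psi_u(u^+)$ on ramps with rise in $(u,u+\frac1k)$. There are $a',a\in\eta\mathbb Z$ within $\eta/2$ of $\psi_u(u^-)$ and $\psi_u(u^+)$. There are countably many triples $(k,a,a')$, so one triple serves an uncountable $U'\subset U$, which we take of diameter $<1/k$. Then $a'-a\ge\varepsilon-\eta\ge\varepsilon/2$, and for $u\in U'$ and $\inf U'<p<q<\sup U'$,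
\begin{equation}\label{eq:step}
|(Sg_{p,q})(t_{\sigma_u})-a'|\le\eta\ \text{ if }q<u,\qquad|(Sg_{p,q})(t_{\sigma_u})-a|\le\eta\ \text{ if }p>u.
\end{equation}

\emph{Step 2: matching the order of the $u$'s with the tree.} The map $u\mapsto\sigma_u$ need not respect order, whereas Lemma~\ref{lem:test} is stated for the lexicographic order. We find a subtree on which the two orders agree or are opposite.

Let $A\subset U'$ be uncountable. For some node $w$ both sets $A^i=\{u\in A:wi\sqsubseteq\sigma_u\}$ are uncountable. Otherwise, following from the root the unique child extended by uncountably many $\sigma_u$, we obtain a branch $\sigma$ with $\sigma_u=\sigma$ for all but countably many $u\in A$, against injectivity. Apply Lemma~\ref{lem:cond} to the disjoint sets $A^0,A^1\subset\mathbb R$, pick a nonexceptional point in each, and intersect with disjoint intervals around the two points. This gives uncountable $A_i\subset A^i$ with $\sup A_0<\inf A_1$ (label $+$) or $\sup A_1<\inf A_0$ (label $-$). Iterating from $U_\emptyset=U'$ yields, for all $\rho\in2^{<\omega}$,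 uncountable sets $U_\rho$ with $U_{\rho i}\subset U_\rho$, nodes $w(\rho)$ with $w(\rho)i\sqsubseteq\sigma_u$ for $u\in U_{\rho i}$, and labels. The map $w$ is a tree embedding: $w(\rho i)=\sigma_u\wedge\sigma_v$ for $u\in U_{\rho i0}$, $v\in U_{\rho i1}$, and both $\sigma_u,\sigma_v$ extend $w(\rho)i$.

Let $e$ be given by Lemma~\ref{lem:orient} and pick $u_\rho\in U_{e(\rho)}$ for $|\rho|=N$. If $\pi i\sqsubseteq\rho$, then $u_\rho\in U_{e(\pi)i}$. Hence $w\circ e$ and the branches $\sigma_{u_\rho}$ satisfy the hypotheses of Lemma~\ref{lem:energy}, and, taking $\pi=\rho\wedge\rho'$, the map $\rho\mapsto u_\rho$ is strictly increasing (label $+$) or strictly decreasing (label $-$).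

\emph{Step 3: the test function.} Enumerate $\{u_\rho\}$ as $u_1<\dots<u_M$, choose ramps $g_j$ with rise in $(u_{j-1},u_j)$ for $2\le j\le M$, and let $g=\sum_{j=2}^M(G_j-G_{j-1})g_j$ with $G$ from Lemma~\ref{lem:test}. At $0$, $1$ and the endpoints of the rises, $g$ takes the values $G_1=0,G_2,\dots,G_M$ in this order, and it is affine in between. By Lemma~\ref{lem:interp}, $\|g\|^2=\sup\sum_k|G_{i_k}-G_{i_{k-1}}|^2\le27$. Let $F=Sg\in Y$. The rise of $g_j$ is to the left of $u_i$ for $j\le i$ and to the right for $j>i$, so \eqref{eq:step} gives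
\[
F(t_{\sigma_{u_i}})=a'G_i+a(G_M-G_i)+\xi_i,\qquad|\xi_i|\le\eta\sum_j|G_j-G_{j-1}|\le\eta\sqrt{27}\,2^{N/2}.
\]
The index $i$ of $u_\rho$ is the lexicographic position of $\rho$ or of $\bar\rho$. By Lemmas~\ref{lem:energy} and~\ref{lem:test} and the listed properties of $\Sigma$,
\[
\sqrt{24}\sqrt{27}\,\|S\|\ge\frac\varepsilon2\sqrt{\frac{N-1}8}-2\sqrt{27}\,2^N\eta .
\]
The number $\varepsilon$ was fixed before $N$ and $\eta$. Letting $\eta\to0$ and then $N\to\infty$ gives a contradiction. \qed

\section{A complemented subspace that is not isomorphic to $V_2^0$}\label{sec:B}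

\subsection{The space $X_C$}
A \emph{clopen interval} of $C$ is a nonempty set $Q\subset C\setminus\{0\}$ that is open and closed in $C$ and contains every point of $C$ between two of its points. Then $\min Q$ is the right end of a gap and $\max Q$ is $1$ or the left end of a gap, so there are countably many clopen intervals. The function $h_Q=\Pi_C1_Q$ is a ramp or a difference of two ramps whose rises are closed gaps; thus $h_Q\in X_C$ and $\|h_Q\|\le\sqrt2$. Since $C$ is nowhere dense, any $x<x'$ in $C$ enclose a gap $(a,b)$ with $x\le a<b\le x'$. Cutting at such gaps, we see that finitely many distinct points of $C\setminus\{0\}$ lie in pairwise disjoint clopen intervals, and that for $x<x'$ in a clopen interval $Q'$ the clopen interval $Q'\cap[b,1]$ contains $x'$ and not $x$.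

\begin{proposition}\label{prop:XC}
\begin{enumerate}
\item[(a)] $X_C$ is the range of the norm-one projection $\Pi_C$, and $\|f\|=v_C(f)$ on $X_C$.
\item[(b)] $X_C$ and $X_{C'}$ are isometric for any two Cantor sets $C,C'\ni0,1$.
\item[(c)] $X_C$ contains an isometric copy of $V^0$.
\item[(d)] $X_C^*$ is the closed span of $\{\delta_x:x\in C\setminus\{0\}\}$.
\item[(e)] For distinct $x_j\in C\setminus\{0\}$, $\sum_jc_j^2\le4\|\sum_jc_j\delta_{x_j}\|_{X_C^*}^2$. In particular, $X_C^*$ is nonseparable.
\end{enumerate}
\end{proposition}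

\begin{proof}
(a) is Corollary~\ref{cor:proj} and Lemma~\ref{lem:interp}.

(b) The gaps of $C$, in their natural order, form a countable dense order without endpoints, because $C$ is perfect, nowhere dense and contains $0,1$. Any two such orders are isomorphic. Map each gap of $C$ affinely and increasingly onto the corresponding gap of $C'$; this increasing bijection between dense subsets extends to an increasing homeomorphism $\Phi$ of $[0,1]$ with $\Phi(C)=C'$. By Lemma~\ref{lem:comp}, $f\mapsto f\circ\Phi$ is an isometry of $X_{C'}$ onto $X_C$.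

(c) Let $C$ be the ternary Cantor set, the set of points $a_\tau=\sum_k2\tau_k3^{-k}$. The function $\varphi$ of Lemma~\ref{lem:cantorfn} is constant on gaps, so $G\circ\varphi\in X_C$; apply Lemma~\ref{lem:comp}.

(d) Functionals on $X_C$ extend to $V^0$, so Theorem~\ref{thm:dual} applies, and on $X_C$ evaluation in a gap is a convex combination of the evaluations at its ends.

(e) Take disjoint clopen intervals $Q_j\ni x_j$ and $f=\sum c_jh_{Q_j}$. On $C$, $f$ equals $c_j$ on $Q_j$ and $0$ elsewhere. A chain in $C$ enters and leaves each $Q_j$ at most once, and $|c-c'|^2\le2c^2+2c'^2$, so $\|f\|^2\le4\sum c_j^2$. Since $\sum_jc_jf(x_j)=\sum c_j^2$, the inequality follows. It gives $\|\delta_x-\delta_{x'}\|\ge1/\sqrt2$ for $x\ne x'$.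
\end{proof}

\subsection{The idea: an atom cannot move in a Cantor set}
For the embedding $JG=G\circ\varphi$ of (c), the natural left inverse would be $(Rf)(u)=f(\theta(u))$ with $\theta(u)\in C\cap\varphi^{-1}(u)$. No such operator maps into continuous functions.

\begin{example}\label{ex:atom}
Let $R:X_C\to V^0$ satisfy $(Rf)(u)=f(\theta(u))$ for $u$ in an interval $O$, with $\theta:O\to C\setminus\{0\}$ arbitrary. For each clopen interval $Q$ the function $Rh_Q=1_Q\circ\theta$ is continuous on $O$ with values in $\{0,1\}$, hence constant. The $Q$'s separate points, so $\theta$ is constant. Then every function in the range of $R$ is constant on $O$, and $R$ is not onto.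
\end{example}

In general $R^*\delta_u$ is only a limit of combinations $\sum c_j\delta_{x_j}$. The example extends to atoms with large coefficients, once the Baire category theorem has made the shape of the approximation independent of $u$ on an interval. Atoms with small coefficients may move; they are disposed of by an $\ell_2$ estimate.

\subsection{Proof of Theorem~\ref{thm:B}}
If $A$ is an isomorphism of $V^0$ onto the range of a projection $P$ on $X_C$, then $J=A$, $R=A^{-1}P$ satisfy $RJ=\mathrm{Id}$. With Proposition~\ref{prop:XC}(a),(e), this reduces the theorem to its first sentence. Suppose $RJ=\mathrm{Id}_{V^0}$, and let $b_u(x)=\beta_u(J^*\delta_x)$ be the kernel of $J$, for $x\in C$.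

\emph{Step 1: $b_u\in\ell_2(C)$ for most $u$.} As a pointwise limit of functions $Jb$ with $\|b\|=\sqrt2$, $b_u$ has $v_C(b_u)\le\sqrt2\|J\|$ by (E2). Let $\Gamma\subset C$ consist of $0$, $1$ and the ends of gaps, and let $H=\{u\in(0,1):b_u|_\Gamma=0\}$; by \eqref{eq:row}, $(0,1)\setminus H$ is countable. Between two points of $C\setminus\Gamma$ there is a point of $\Gamma$, so (E3) gives $\sum_{x\in C}b_u(x)^2\le\|J\|^2$ for $u\in H$.

\emph{Step 2: approximations of locally constant shape.} Let $\rho_u=R^*\delta_u\in X_C^*$. Then $\|\rho_u\|\le\|R\|$, $J^*\rho_u=\delta_u$, and $u\mapsto\rho_u$ is weak$^*$ continuous because $\rho_u(f)=(Rf)(u)$. Fix $\eta>0$ and a nonempty open interval $O\subset(0,1)$. A \emph{shape} is a list $\mathfrak d=(c_1,\dots,c_m;Q_1,\dots,Q_m)$ of rationals $c_j$ and pairwise disjoint clopen intervals $Q_j$; there are countably many. Let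
\[
O_{\mathfrak d}=\Big\{u\in O:\ \Big\|\rho_u-\sum_jc_j\delta_{x_j}\Big\|\le\eta\ \text{ for some }x_j\in Q_j\Big\}.
\]
By Proposition~\ref{prop:XC}(d), $O=\bigcup_{\mathfrak d}O_{\mathfrak d}$. Each $O_{\mathfrak d}$ is closed in $O$: if $u_n\to u$ in $O$ with witnesses $x_{j,n}$, pass to a subsequence with $x_{j,n}\to x_j$ in the compact sets $Q_j$; then $\rho_{u_n}-\sum c_j\delta_{x_{j,n}}\to\rho_u-\sum c_j\delta_{x_j}$ weak$^*$, and balls of $X_C^*$ are weak$^*$ closed. By the Baire category theorem some $O_{\mathfrak d}$ contains a nonempty open interval $O'$. Choose witnesses $x_j(u)\in Q_j$ for $u\in O'$.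

\emph{Step 3: large atoms do not move.} Let $|c_j|>2\sqrt2\,\eta$ and let $Q\subset Q_j$ be a clopen interval. Since $h_Q$ vanishes on $Q_l$ for $l\ne j$,
\[
(Rh_Q)(u)=\rho_u(h_Q)=c_j1_Q(x_j(u))+\theta_u,\qquad|\theta_u|\le\sqrt2\,\eta\quad(u\in O').
\]
So the continuous function $Rh_Q$ maps the interval $O'$ into the union of the disjoint intervals $[-\sqrt2\eta,\sqrt2\eta]$ and $[c_j-\sqrt2\eta,c_j+\sqrt2\eta]$, hence into one of them, and $1_Q(x_j(u))$ is constant on $O'$. Such $Q$ separate the points of $Q_j$, so $x_j(u)$ is constant on $O'$. Call this value a \emph{fixed atom}. This is the only step that uses the connectedness of $[0,1]$ and the total disconnectedness of $C$.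

\emph{Step 4: a generic point.} For each $n$ apply Steps 2 and 3 with $\eta=1/n$ to every $O$ with rational ends. The resulting intervals $O'$ have dense open union $\Omega_n$, and all $n$ together produce countably many fixed atoms. By \eqref{eq:row} the set $B$ of $u$ with $b_u(x)\ne0$ at some fixed atom $x$ is countable. By the Baire category theorem there is $u\in(H\setminus B)\cap\bigcap_n\Omega_n$. For each $n$, an interval $O'\ni u$ of stage $n$ provides $c_j$ and distinct $x_j=x_j(u)$ with $\|\rho_u-\sum c_j\delta_{x_j}\|\le1/n$. The functional $\beta_u\circ J^*$ on $X_C^*$ has norm at most $2\|J\|$ and sends $\rho_u$ to $\beta_u(\delta_u)=1$, so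
\[
\Big|1-\sum_jc_jb_u(x_j)\Big|\le\frac{2\|J\|}n .
\]
If $|c_j|>2\sqrt2/n$, then $x_j$ is a fixed atom and $b_u(x_j)=0$. The other $c_j$ are at most $2\sqrt2/n$ in absolute value, and $\sum_jc_j^2\le4(\|R\|+1)^2$ by Proposition~\ref{prop:XC}(e). For $\gamma>0$ the set $F_\gamma=\{x\in C:|b_u(x)|\ge\gamma\}$ is finite by Step 1, and
\[
\Big|\sum_jc_jb_u(x_j)\Big|\le\frac{2\sqrt2}n\sum_{x\in F_\gamma}|b_u(x)|+2(\|R\|+1)\Big(\sum_{x\in C\setminus F_\gamma}b_u(x)^2\Big)^{1/2}.
\]
As $n\to\infty$ the left side tends to $1$, so $1\le2(\|R\|+1)(\sum_{x\notin F_\gamma}b_u(x)^2)^{1/2}$. The right side tends to $0$ as $\gamma\to0$, since $b_u\in\ell_2(C)$. This is a contradiction. \qed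

\section{Factoring $X_C$ through an operator}\label{sec:C}

\subsection{Proof of Theorem~\ref{thm:C}(1)}
If $RTJ=\mathrm{Id}_{X_C}$, then $J^*T^*R^*=\mathrm{Id}$ on $X_C^*$, so the nonseparable space $X_C^*$ is a continuous image of a subset of $T^*((V^0)^*)$, which is therefore nonseparable.

For the converse let $T^*((V^0)^*)$ be nonseparable. By Proposition~\ref{prop:kernel} and Lemma~\ref{lem:select}, after replacing $T$ by $-T$ if necessary, there are $\varepsilon>0$, an uncountable $U$ and an injective map $u\mapsto x_u$ with $b_u(x_u)\ge\varepsilon$. Cutting $[\varepsilon,\infty)$ into intervals of length $\varepsilon/8$ and shrinking $U$, we may assume $|b_u(x_u)-c|\le\varepsilon/8$ for a fixed $c\ge\varepsilon$. Put $\psi_x=T^*\delta_x$ and $\eta_n=2^{-n}\varepsilon/64$.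

The functional $\psi_{x_u}$ has an atom of size about $c$ at $u$. If it had nothing else, then $(Tf)(x_u)\approx cf(u)$, and $T$ would act as $c\cdot\mathrm{Id}$ from a Cantor set of $u$'s to a Cantor set of $x_u$'s. The remaining atoms are the obstacle. We arrange that they fall into intervals on which the functions $f$ in question are constant, and that nearby $u$'s have the same remaining coefficients; these terms then cancel in \emph{increments}, which is all the norm sees.

\emph{The scheme.} We construct for $s\in2^{<\omega}$ uncountable sets $U_s\subset U$, closed intervals $A_s,B_s\subset[0,1]$, an integer $m_s\ge0$, reals $c_0^s,\dots,c_{m_s}^s$ and closed intervals $K_i^s\subset[0,1]$, $1\le i\le m_s$, such that: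
\begin{itemize}
\item[(a)] $u\in A_s$ and $x_u\in B_s$ for $u\in U_s$; $U_{si}\subset U_s$, $A_{si}\subset A_s$, $B_{si}\subset B_s$; $\max A_{s0}<\min A_{s1}$; $B_{s0}\cap B_{s1}=\emptyset$; and $A_s,B_s$ have length at most $2^{-|s|}$;
\item[(b)] for $u\in U_s$ there are $y_i(u)\in K_i^s\setminus\{u\}$ with $\|\psi_{x_u}-c_0^s\delta_u-\sum_{i\ge1}c_i^s\delta_{y_i(u)}\|\le\eta_{|s|}$;
\item[(c)] $K_i^s\cap A_{s'}=\emptyset$ whenever $|s|=|s'|$.
\end{itemize}
Level $n$ is built in four moves. \emph{Splitting.} For $n=0$ let $U^*_\emptyset=U$ and $A^*_\emptyset=B^*_\emptyset=[0,1]$. For $n\ge1$ and $|s|=n-1$, Lemma~\ref{lem:cond} for the map $u\mapsto(u,x_u)$ on $U_s$ gives nonexceptional $u^0<u^1$; also $x_{u^0}\ne x_{u^1}$. Let $A^*_{si}$ and $B^*_{si}$ be the intersections of $A_s$ and $B_s$ with closed intervals of radius $r$ around $u^i$ and $x_{u^i}$, where $r\le2^{-n-1}$ is less than half of $|u^0-u^1|$ and of $|x_{u^0}-x_{u^1}|$. The set $U^*_{si}$ of $u\in U_s$ with $(u,x_u)\in A^*_{si}\times B^*_{si}$ is uncountable. \emph{Approximating.} Let $|t|=n$. Theorem~\ref{thm:dual}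 gives for each $u\in U^*_t$ an approximation as in (b) with rational coefficients and points $y_i(u)\ne u$. Shrink $U_t^*$ to an uncountable set on which $m_t$ and the coefficients do not depend on $u$, and discard the countably many $u$ that are exceptional in Lemma~\ref{lem:cond} for $z(u)=(u,x_u,y_1(u),\dots,y_{m_t}(u))$. \emph{Avoiding.} We choose $u_t\in U^*_t$, $|t|=n$, with $u_t\ne y_i(u_{t'})$ for all $t,t',i$. For $t=t'$ this is automatic. Choose the $u_t$ independently and uniformly from $L$ candidates each; for $t\ne t'$, given $u_{t'}$, the event $u_t=y_i(u_{t'})$ has probability at most $1/L$, so the choice fails with probability at most $2^n\sum_{t'}m_{t'}/L<1$ for large $L$. \emph{Shrinking.} Let $A_t,B_t,K_i^t$ be the intersections of $A^*_t,B^*_t,[0,1]$ with closed intervals centered at $u_t,x_{u_t},y_i(u_t)$, so short that (c) holds. Let $U_t$ be the set of $u\in U_t^*$ with $z(u)\in A_t\times B_t\times\prod_iK_i^t$; it is uncountable because $u_t$ is not exceptional.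

\emph{Orientation.} Label $s$ by $+$ if $B_{s0}$ lies to the left of $B_{s1}$ and by $-$ otherwise, and take $e$ from Lemma~\ref{lem:orient}. For $\tau\in2^\omega$ let $a_\tau$ and $x_\tau$ be the unique points of $\bigcap_nA_{e(\tau|n)}$ and $\bigcap_nB_{e(\tau|n)}$. If $\tau<\tau'$ and $s=\tau\wedge\tau'$, then $a_\tau\in A_{e(s)0}$ and $a_{\tau'}\in A_{e(s)1}$, and the same holds for $x_\tau,x_{\tau'}$ with $B$. So $\tau\mapsto a_\tau$ is strictly increasing and $\tau\mapsto x_\tau$ is strictly monotone. Let $\varphi$ be the function of Lemma~\ref{lem:cantorfn}. For each $k$ every $a_\tau$ lies in some $A_{s'}$ with $|s'|=k$, so by (c) no $K_i^s$ contains an $a_\tau$, and $\varphi$ is constant on every $K_i^s$.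

\emph{The operators.} We would like to define $R_0k$ at $d_\tau$ by the value $k(x_\tau)$. But $\tau\mapsto d_\tau$ is not injective, so we restrict to $\Theta=\{00,11\}^{\mathbb N}\subset2^\omega$. The set $C_1=\{d_\tau:\tau\in\Theta\}$ consists of the sums $\sum_j3\epsilon_j4^{-j}$, $\epsilon_j\in\{0,1\}$; it is a Cantor set containing $0$ and $1$, and $\tau\mapsto d_\tau$ is an order isomorphism of $\Theta$ onto $C_1$. By Proposition~\ref{prop:XC}(b) we may take $C=C_1$. Put $JG=G\circ\varphi$ for $G\in X_{C_1}$, an isometric embedding into $V^0$ by Lemma~\ref{lem:comp}. With $\mathbf0=00\cdots$, define for $k\in V^0$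
\[
(R_0k)(d_\tau)=k(x_\tau)-k(x_{\mathbf0})\quad(\tau\in\Theta),
\]
and extend affinely to the gaps of $C_1$. Since $\tau\mapsto x_\tau$ is monotone, chains go to chains or reversed chains, and $\|R_0k\|=v_{C_1}(R_0k)\le\|k\|$ by Lemma~\ref{lem:interp}. To see that $R_0k\in V^0$, let first $k$ be $L$-Lipschitz and put $r_n(d_\tau)=k(x_{(\tau|2n)\mathbf0})-k(x_{\mathbf0})$. Both $x_\tau$ and $x_{(\tau|2n)\mathbf0}$ lie in $B_{e(\tau|2n)}$, so $|R_0k-r_n|\le L4^{-n}$ on $C_1$; by monotonicity $R_0k$ and $r_n$ have total variation at most $L$ on $C_1$. By (E1), $v_{C_1}(R_0k-r_n)^2\le4L^24^{-n}$. The function $r_n$ is constant on each of $2^n$ pieces of $C_1$ separated by gaps and vanishes at $0$, so $\Pi_{C_1}r_n$ is a Lipschitz element of $X_{C_1}$. Hence $R_0k\in X_{C_1}$, and the general case follows by density.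

\emph{The estimate.} Let $G\in X_{C_1}$, $f=JG$, $s\in2^{<\omega}$. Since $f$ is constant on each $K_i^{e(s)}$, subtracting (b) for $u,v\in U_{e(s)}$ gives
\[
\big|(Tf)(x_u)-(Tf)(x_v)-c_0^{e(s)}(f(u)-f(v))\big|\le2\eta_{|e(s)|}\|f\|\le2\eta_{|s|}\|G\|.
\]
Let $s=\tau\wedge\tau'$, take $u\in U_{e(\tau|n)}$, $v\in U_{e(\tau'|n)}$, and let $n\to\infty$. By continuity of $Tf$ and $f$, and $f(a_\tau)=G(d_\tau)$,
\[
\big|(Tf)(x_\tau)-(Tf)(x_{\tau'})-c_0^{e(s)}(G(d_\tau)-G(d_{\tau'}))\big|\le2\eta_{|s|}\|G\|.
\]
Applying $\beta_u$ to (b) gives $|b_u(x_u)-c_0^{e(s)}|\le2\eta_0=\varepsilon/32$, so $|c_0^{e(s)}-c|\le\varepsilon/8+\varepsilon/32$. For a chain $d_{\tau_0}<\dots<d_{\tau_m}$ in $C_1$ the nodes $\tau_{i-1}\wedge\tau_i$ are distinct: if the $i$-th and the $j$-th both equal $s$ with $i<j$, then $s1\sqsubseteq\tau_i$ and $s0\sqsubseteq\tau_{j-1}$, contradicting $\tau_i\le\tau_{j-1}$. So the squared errors sum to at most $4\sum_n2^n\eta_n^2\|G\|^2=8(\varepsilon/64)^2\|G\|^2$, and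
\[
\|R_0TJG-cG\|=v_{C_1}(R_0TJG-cG)\le\Big(\frac18+\frac1{32}+\frac{2\sqrt2}{64}\Big)\varepsilon\|G\|\le\frac c4\|G\|.
\]
Thus $\|c^{-1}R_0TJ-\mathrm{Id}\|\le\frac14$, $R_0TJ$ is invertible on $X_{C_1}$, and $R=(R_0TJ)^{-1}R_0$ satisfies $RTJ=\mathrm{Id}$. \qed

\begin{remark}
The passage from $2^\omega$ to $\Theta$, that is from $V^0$ to $X_C$, cannot be avoided. For $T=\Pi_C$ the range of $T^*$ is isomorphic to $X_C^*$, hence nonseparable, while $\mathrm{Id}_{V^0}=R\Pi_CJ$ would contradict Theorem~\ref{thm:B}.
\end{remark}

\subsection{Proof of Theorem~\ref{thm:C}(2)}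
Let $P$ be a projection of $V^0$ onto $X$. Restriction to $X$ is an isomorphism of $P^*((V^0)^*)$ onto $X^*$, with inverse $\xi\mapsto\xi\circ P$, so (1) gives $RPJ=\mathrm{Id}_{X_C}$. Then $PJ$ is an isomorphism of $X_C$ onto a subspace of $X$, and $PJR$ has range in $PJ(X_C)$ and fixes it, since $PJR\,PJ=PJ$. So $PJ(X_C)$ is complemented in $X$, and it contains an isomorph of $V^0$ by Proposition~\ref{prop:XC}(c). \qed

\subsection{Proof of Theorem~\ref{thm:C}(3)}
For a Banach space $E$ let $\ell_2(E)$ be the space of sequences $(x_n)$ in $E$ with norm $(\sum\|x_n\|^2)^{1/2}<\infty$. Pe\l czy\'nski's decomposition method states: \emph{if $E\cong\ell_2(E)$ and each of $X$, $E$ is isomorphic to a complemented subspace of the other, then $X\cong E$.} Indeed, write $X\cong E\oplus E_1$ and $E\cong X\oplus X_1$. Then $X\cong E\oplus E\oplus E_1\cong E\oplus X$, and $E\cong\ell_2(X)\oplus\ell_2(X_1)\cong X\oplus\ell_2(X)\oplus\ell_2(X_1)\cong X\oplus E$.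

If $X$ is complemented in $X_C$, hence in $V^0$, with $X^*$ nonseparable, then $X_C$ is isomorphic to a complemented subspace of $X$ by (2). It remains to prove the following.

\begin{lemma}\label{lem:l2}
$X_C\cong\ell_2(X_C)$.
\end{lemma}

\begin{proof}
Let $C$ be the ternary Cantor set, $e_n=1-3^{-(n-1)}$ and $C^{(n)}=e_n+3^{-n}C$ for $n\ge1$. These are successive copies of $C$, beginning with $C\cap[0,\frac13]$ and $C\cap[\frac23,\frac79]$, and $C\setminus\{1\}=\bigcup_nC^{(n)}$. The restrictions of $f$ to the $C^{(n)}$ behave like an $\ell_2$-sum once $f$ vanishes at the base points $e_n$, so we first show that $Z_0=\{f\in X_C:f(e_n)=0\text{ for all }n\}$ is complemented.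

Let $\pi:C\to C$ be $e_n$ on $C^{(n)}$ and $\pi(1)=1$, and put $\Psi f=\Pi_C(f\circ\pi)$. As $\pi$ is nondecreasing, $\|\Psi f\|=v_C(f\circ\pi)\le\|f\|$. If $t\in C^{(n)}$ and $t'\in C$ lies to the right of $C^{(n)}$, then $t'-t\ge e_{n+1}-(e_n+3^{-n})=3^{-n}=\frac13(1-e_n)\ge\frac13(\pi(t')-\pi(t))$. So $\pi$ is $3$-Lipschitz, $\Psi$ maps Lipschitz functions to Lipschitz functions, and by Corollary~\ref{cor:proj} it maps $X_C$ into $X_C$. From $\pi\circ\pi=\pi$ we get $\Psi^2=\Psi$. The kernel of $\Psi$ is $Z_0$, since $f(1)=\lim f(e_n)$. Hence $X_C\cong Z_0\oplus Z_1$ with $Z_1=\Psi(X_C)$.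

For $f\in Z_0$ let $f_n(t)=f(e_n+3^{-n}t)$, $t\in[0,1]$. Then $f_n\in X_C$, because a partition of a subinterval extends to a partition of $[0,1]$ of no larger mesh, and $\|f_n\|=v_n:=v_{C^{(n)}}(f)$. We claim $\sum v_n^2\le\|f\|^2\le5\sum v_n^2$. The lower bound comes from concatenating chains. For the upper bound take a chain in $C$. Steps inside $C^{(n)}$ contribute at most $v_n^2$. Any other step $[t,t']$ contributes at most $2f(t)^2+2f(t')^2$, where $f(1)=0$ and $f(t)^2\le v_n^2$ for $t\in C^{(n)}$ since $f(e_n)=0$; and the chain enters and leaves $C^{(n)}$ at most once. So $f\mapsto(f_n)$ is an isomorphism of $Z_0$ onto a closed subspace of $\ell_2(X_C)$. Given Lipschitz $g_1,\dots,g_N\in X_C$, the function equal to the rescaled $g_n$ on $C^{(n)}$ for $n\le N$ and to $0$ on the rest of $C$ is Lipschitz on $C$, these finitely many pieces being at positive distances; its affine extension lies in $Z_0$ and is mapped to $(g_1,\dots,g_N,0,\dots)$. Such sequences are dense, so $Z_0\cong\ell_2(X_C)$. Finally,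
\[
X_C\cong Z_1\oplus\ell_2(X_C)\cong Z_1\oplus\ell_2(X_C)\oplus\ell_2(X_C)\cong X_C\oplus\ell_2(X_C)\cong\ell_2(X_C).\qedhere
\]
\end{proof}

\begin{thebibliography}{1}
\bibitem{AAK} D.~Apatsidis, S.~A.~Argyros, V.~Kanellopoulos, \emph{Hausdorff Measures and Functions of Bounded Quadratic Variation}, arXiv:0903.2809 (2009).
\end{thebibliography}
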